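# Corson compacta whose powers acquire dense metrizable subspaces at a prescribed exponent

All spaces are Hausdorff. For a function $s$ and an ordinal $\beta$, $s|\beta$ is the restriction of $s$ to $\beta$, and $s[\beta]$ is the image of $\beta$. We write $\mathfrak c=2^{\aleph_0}$.

## Dense metrizable subspaces in powers: a first guess

If $D$ is a dense metrizable subspace of $X$, then $D^m$ is a dense metrizable subspace of $X^m$ for every $m\le\omega$. A natural first guess is that the converse also holds: if $X$ has no dense metrizable subspace, then squaring or cubing it should not produce one, because a product looks at least as complicated as its factors.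

We look at this guess for the following class of compact spaces.

**Definition (Corson compactum).** For a cardinal $\kappa$ let $\Sigma(\mathbb R^\kappa)=\{x\in\mathbb R^\kappa:|\mathrm{supp}(x)|\le\aleph_0\}$. A compact space is a Corson compactum if it is homeomorphic to a subspace of some $\Sigma(\mathbb R^\kappa)$.

Every compact metrizable space is Corson, since it embeds in $\mathbb R^\omega$. The one-point compactification $A(\kappa)$ of a discrete set of size $\kappa$ is Corson as well: realize it as the zero vector together with the unit vectors $e_\xi$, $\xi<\kappa$.

Let us test the guess.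

* If $X$ is metrizable, all countable powers are metrizable. The guess holds.
* If $X=A(\kappa)$, the isolated points are dense and form a discrete, hence metrizable, subspace. The guess holds.
* Suppose $X$ is Corson, $X^m$ is ccc ($m$ finite), and $X^m$ has a dense metrizable subspace $D$. Then $D$ is ccc, being dense in a ccc space, and a ccc metrizable space is separable. So $X^m$ is separable, and so is its projection $X$. Let $X\subset\Sigma(\mathbb R^\kappa)$ and let $S$ be the union of the supports of the points of a countable dense set. Then $S$ is countable and every point of $X$ is supported in $S$, so $X$ embeds in $\mathbb R^S$ and is metrizable. The guess holds for such powers.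

Nevertheless the guess is not a theorem of ZFC. It is consistent with ZFC (for example, it follows from $\Diamond$) that for every positive integer $n$ there is a perfectly normal Corson compactum $X$ such that $X^n$ has no dense metrizable subspace while $X^{n+1}$ has one. One might retreat to the guess that such examples need an extra axiom. Perfect normality does need one. A perfectly normal compactum is ccc: its open sets are $\sigma$-compact, hence Lindelöf, so the union of an uncountable family of disjoint nonempty open sets cannot occur. Under $\mathrm{MA}_{\omega_1}$ every ccc Corson compactum is metrizable (Arhangel'skiĭ, Šapirovskiĭ). The remark is not used below. It leaves the following problem, from Arkady Leiderman, Santi Spadaro and Stevo Todorcevic, "Dense metrizable subspaces in powers of Corson compacta", arXiv:2403.15799 (2024): for a positive integer $n$, is there a ZFC example of a Corson compactum $X$ such that $X^n$ has no dense metrizable subspace but $X^{n+1}$ has one?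

The answer is yes for every $n$. It is the case $\nu=n+1$ of the following theorem.

**Theorem A (ZFC).** Let $2\le\nu\le\omega$. There is a Corson compactum $X$, of weight at most $(2^{\aleph_0})^+$, such that

1. for every finite $m$ with $1\le m<\nu$, no nonempty open subset of $X^m$ has a dense metrizable subspace;
2. $X^\nu$ has a dense metrizable subspace.

On a first pass, read everything with $\nu=n+1$ finite.

## $\sigma$-disjoint π-bases

We first replace "has a dense metrizable subspace" by a condition on open sets.

**Definition (σ-disjoint π-base).** A π-base of a space $K$ is a family of nonempty open sets such that every nonempty open set contains a member of it. It is σ-disjoint if it can be written as $\bigcup_{k<\omega}\mathcal P_k$ with each $\mathcal P_k$ pairwise disjoint.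

For $[0,1]$, enumerate the rational intervals as $Q_0,Q_1,\dots$ and put $\mathcal P_k=\{Q_k\}$. For $A(\kappa)$, $\kappa$ infinite, the single disjoint family of all isolated singletons is a π-base.

**Lemma 1.** If a regular space $O$ has a dense metrizable subspace $D$, then $O$ has a σ-disjoint π-base, and each point of $D$ has countable character in $O$.

*Proof.* A metrizable space has a σ-discrete base, hence a σ-disjoint base consisting of nonempty sets. For $W$ open in $D$ let $\hat W$ be the union of all open sets of $O$ whose trace on $D$ is $W$. It is open and $\hat W\cap D=W$. If $W\cap W'=\emptyset$, then $\hat W\cap\hat W'$ is an open set missing the dense set $D$, so it is empty. Hence the sets $\hat W$, for $W$ in the chosen base, form a σ-disjoint family of nonempty open sets.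

Let $Q\ne\emptyset$ be open. Choose an open $Q'\neq\emptyset$ with $\overline{Q'}\subset Q$ and a basic $W\subset Q'\cap D$. Since $D$ is dense, $\hat W\subset\overline{\hat W\cap D}=\overline W\subset\overline{Q'}\subset Q$. So we have a π-base. If $x\in D$ and $Q\ni x$, choose $Q'\ni x$ instead and take $W\ni x$ from a countable base at $x$ in $D$. The same computation gives $x\in\hat W\subset Q$, so the countably many sets $\hat W$ form a neighborhood base at $x$ in $O$. $\blacksquare$

**Lemma 2.** If a compact space $K$ has a dense set $E$ of $G_\delta$-points and a σ-disjoint π-base $\bigcup_k\mathcal P_k$, then $K$ has a dense metrizable subspace.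

*Proof.* We may assume $K\neq\emptyset$. A $G_\delta$-point of a compact space has countable character, so for $x\in E$ fix a decreasing open neighborhood base $(B_k(x))_{k<\omega}$. Say that an open $W$ decides $\mathcal P_j$ if $W\subset Q$ for some $Q\in\mathcal P_j$, or $W\cap\bigcup\mathcal P_j=\emptyset$. Subsets of a deciding set decide. Every nonempty open $W$ contains a nonempty open set deciding $\mathcal P_j$: if $W$ meets some $Q\in\mathcal P_j$ take $W\cap Q$, otherwise take $W$. Repeating this, every nonempty open set contains a nonempty open set deciding $\mathcal P_0,\dots,\mathcal P_k$.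

**Step 1: the construction.** The purpose is to build partitions, up to a nowhere dense set, that decide more and more of the π-base, while the chosen points are kept forever. We build pairwise disjoint families $\mathcal V_k$ of nonempty open sets with dense union, and points $x_V\in V\cap E$ for $V\in\mathcal V_k$. Let $\mathcal V_0=\{K\}$ with any $x_K\in E$. Given $V\in\mathcal V_k$, choose an open $V^*\ni x_V$ with $\overline{V^*}\subset V\cap B_k(x_V)$. Let $\mathcal W_V$ be a maximal disjoint family of nonempty open subsets of $V\setminus\overline{V^*}$ that decide $\mathcal P_0,\dots,\mathcal P_{k+1}$. By maximality and the previous paragraph, $\bigcup\mathcal W_V$ is dense in $V\setminus\overline{V^*}$. Choose $x_W\in W\cap E$ for $W\in\mathcal W_V$, put $x_{V^*}=x_V$, and let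
$$\mathcal V_{k+1}=\bigcup_{V\in\mathcal V_k}\bigl(\{V^*\}\cup\mathcal W_V\bigr).$$
Since $V^*\cup(V\setminus\overline{V^*})$ is dense in $V$, the union of $\mathcal V_{k+1}$ is dense. The same set $V$ can occur at two consecutive levels only as $V^*=V$, because $x_V\in V^*$ lies in no member of $\mathcal W_V$; then the two attached points agree. Hence $x_V$ is unambiguous. Let $M$ be the set of all points $x_V$.

**Step 2: $M$ is metrizable.** We show that the levels induce partitions of $M$ that form a base. Let $x=x_V$ with $V\in\mathcal V_k$. For $l\le k$, $V$ is contained in a member of $\mathcal V_l$. For $l>k$, applying $*$ exactly $l-k$ times to $V$ gives a member of $\mathcal V_l$ that contains $x$ and is contained in $B_{l-1}(x)$. So for each $l$ the sets $V\cap M$, $V\in\mathcal V_l$, partition $M$ into relatively open, hence clopen, sets. These partitions refine each other, and by the inclusion in $B_{l-1}(x)$ they form a base of $M$. As $M$ is Hausdorff, distinct points are separated at some level. So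
$$d(x,y)=2^{-\min\{l:\,x,y\text{ lie in different members of }\mathcal V_l\}},\qquad d(x,x)=0,$$
is an (ultra)metric whose balls are the partition classes, and it is compatible with the topology.

**Step 3: $M$ is dense.** Suppose $O\ne\emptyset$ is open and $O\cap M=\emptyset$. Choose an open $O'\neq\emptyset$ with $\overline{O'}\subset O$, and $Q\in\mathcal P_k$ with $Q\subset O'$.

Let $l\ge k$, $V\in\mathcal V_l$, $W\in\mathcal W_V$. If $W\cap Q\neq\emptyset$, then, since $W$ decides $\mathcal P_k$, it is contained in a member of $\mathcal P_k$; this member meets $Q$, so it is $Q$. Then $x_W\in Q\subset O$, a contradiction. So $Q$ misses all these $W$.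

Take $V_k\in\mathcal V_k$ meeting $Q$, and put $V_{l+1}=V_l^*$ for $l\ge k$. The open set $Q\cap V_l\setminus\overline{V_{l+1}}$ misses $\bigcup\mathcal W_{V_l}$, which is dense in $V_l\setminus\overline{V_{l+1}}$; so it is empty, that is, $Q\cap V_l\subset\overline{V_{l+1}}$. If $Q\cap V_l\ne\emptyset$, this open set contains points of $\overline{V_{l+1}}$, so it meets $V_{l+1}$. By induction $Q$ meets every $V_{l+1}\subset B_l(x_{V_k})$. Hence $x_{V_k}\in\overline Q\subset\overline{O'}\subset O$, contradicting $O\cap M=\emptyset$. $\blacksquare$

## Path spaces of trees

Next we turn trees into Corson compacta and translate the two halves of Theorem A into properties of the tree.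

**Definition (good tree, path space).** Let $\theta$ be an infinite cardinal and let $T\ne\emptyset$ be a set of functions $s:\alpha\to\theta$, $\alpha<\omega_1$, closed under initial segments. Order $T$ by extension: $s\le t$ if $t$ extends $s$. The root is $\emptyset$. Call $T$ good if every $s\in T$ has infinitely many immediate successors $s^\frown\zeta\in T$, and $T$ has no uncountable chain. A path is a downward closed chain of $T$ containing the root. The path space $X_T\subset\{0,1\}^T$ is the set of characteristic functions of paths.

Two nodes of $T$ have a common extension if and only if they are comparable. For $m<\omega$ order $T^m$ coordinatewise. For $2\le\nu\le\omega$ let $\mathbb P_\nu(T)$ be the set of $t\in T^\nu$ with $t_i=\emptyset$ for all but finitely many $i$, ordered coordinatewise; for finite $\nu$ this is $T^\nu$. In these orders, "open" means upward closed, and "dense" means that every element has an extension in the set. An antichain is a set of pairwise incompatible elements, that is, elements without common extension.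

**Definition (Baire).** $T^m$ is Baire if for all dense open $D_k\subset T^m$ ($k<\omega$) and every $t^*\in T^m$ there is $s\ge t^*$ in $\bigcap_kD_k$.

The good tree $\theta^{<\omega}$ of finite sequences is not Baire: the sets $D_k=\{s:\mathrm{dom}\,s\ge k\}$ are dense open with empty intersection. A Baire good tree appears in the next section.

For $t\in T$ let $U_t=\{p\in X_T:t\in p\}$. For $t\in T^m$ or $t\in\mathbb P_\nu(T)$ let $U_t=\prod_iU_{t_i}$, where $U_\emptyset=X_T$.

**Lemma 3.** Let $T$ be a good tree and $X=X_T$.

1. $X$ is a Corson compactum of weight at most $|T|$.
2. The sets $U_t$ are nonempty and clopen in $X$. For $s,t\in T$: $U_s\subset U_t$ iff $s\ge t$, and $U_s\cap U_t=\emptyset$ iff $s,t$ are incomparable.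
3. $\{U_t:t\in T\}$ is a π-base of $X$. Hence $\{U_t:t\in T^m\}$ is a π-base of $X^m$ ($1\le m<\omega$), and $\{U_t:t\in\mathbb P_\nu(T)\}$ is a π-base of $X^\nu$. Inclusion corresponds to extension, disjointness to incompatibility.

*Proof.* (1) The requirements "$\emptyset\in p$", "$t\in p$ implies $s\in p$" for $s\le t$, and "not both $s,t\in p$" for incomparable $s,t$ each define a closed subset of $\{0,1\}^T$. So $X$ is compact. Paths are chains, hence countable, so $X\subset\Sigma(\mathbb R^T)$. The weight of $\{0,1\}^T$ is $|T|$.

(2) $U_t$ is the trace of a clopen subset of $\{0,1\}^T$, and it contains the path $\{s:s\le t\}$. If $s\ge t$, a path through $s$ passes through $t$. If $U_s\subset U_t$, then $t$ lies on the path $\{s':s'\le s\}$, so $t\le s$. If $s,t$ are comparable, $U_s\cap U_t$ is one of the two sets; if not, no chain contains both.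

(3) A nonempty open set contains a nonempty set $B=\{q\in X:t\in q,\ t_1,\dots,t_k\notin q\}$: given a path $p$ in a basic open set, finitely many positive requirements on $p$ concern nodes of a chain and amount to the largest of them (the root if there are none). Let $p\in B$. For each $i$ at most one immediate successor of $t$ is $\le t_i$, so there is an immediate successor $t'$ of $t$ with $t'\not\le t_i$ for all $i\leq k$. We claim $U_{t'}\subset B$. Let $q\in U_{t'}$. Then $t\in q$. If $t_i\in q$, then $t_i$ and $t'$ are comparable, and $t'\not\le t_i$, so $t_i<t'$. Hence $t_i\le t\in p$, and $t_i\in p$, contrary to $p\in B$. The claims on powers follow: a nonempty basic open box restricts finitely many coordinates, and we use (2) and the π-base in each of these. $\blacksquare$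

**Lemma 4.** Let $T$ be a good tree and $X=X_T$.

1. If $1\le m<\omega$ and $T^m$ is Baire, then no nonempty open subset of $X^m$ has a dense metrizable subspace.
2. If $\mathbb P_\nu(T)$ has a dense subset that is a union of countably many antichains, then $X^\nu$ has a dense metrizable subspace.

*Proof.* (1) Suppose a nonempty open $O\subset X^m$ has a dense metrizable subspace. By Lemma 1, $O$ has a σ-disjoint π-base $\bigcup_k\mathcal P_k$. Pick $t^*\in T^m$ with $U_{t^*}\subset O$. Let $D_k$ be the set of $t\in T^m$ such that $U_t\subset Q$ for some $Q\in\mathcal P_k$, or $U_t\cap\bigcup\mathcal P_k=\emptyset$. It is upward closed. It is dense: if $U_u$ meets some $Q\in\mathcal P_k$, there is $u'$ with $U_{u'}\subset U_u\cap Q$, and then $u'\ge u$ and $u'\in D_k$; otherwise $u\in D_k$ already.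

As $T^m$ is Baire, there is $t\ge t^*$ in $\bigcap_kD_k$. Replace the first coordinate $t_0$ by an immediate successor to get $t'\ge t$. Then $U_{t'}\subsetneq U_t$, since the path $\{s:s\le t_0\}$ is in $U_{t_0}$ but not in $U_{t'_0}$. Since $U_{t'}\subset O$, there are $k$ and $Q\in\mathcal P_k$ with $Q\subset U_{t'}\subset U_t$. As $t\in D_k$ and $U_t$ meets $Q$, $U_t$ is contained in a member of $\mathcal P_k$; it meets $Q$, so it is $Q$. Thus $U_t\subset Q\subset U_{t'}\subsetneq U_t$, a contradiction.

(2) Let the dense set be $\bigcup_kA_k$ with antichains $A_k$. By Lemma 3(3), $\bigcup_k\{U_t:t\in A_k\}$ is a σ-disjoint π-base of $X^\nu$. We also need a dense set of $G_\delta$-points. Given $t\in\mathbb P_\nu(T)$, choose by Zorn's lemma maximal paths $p_i\ni t_i$ for $i<\nu$. Each $p_i$ is countable, and $\{p_i\}=\bigcap_{s\in p_i}U_s$, since a path containing $p_i$ equals $p_i$. So each $p_i$ is a $G_\delta$-point of $X$, and $(p_i)_{i<\nu}\in U_t$ is a $G_\delta$-point of the countable product $X^\nu$. Lemma 2 applies. $\blacksquare$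

For $T=\theta^{<\omega}$ and finite $\nu$, the elements of $T^\nu$ with prescribed lengths of the coordinates form an antichain, and there are countably many prescriptions. So every finite power of $X_T$ has a dense metrizable subspace. This can be seen by hand: the infinite branches are dense in $X_T$ and form a copy of $\theta^\omega$ with $\theta$ discrete (a negative requirement $t_i\notin q$ on an infinite branch $q$ is implied by the positive requirement $q|\mathrm{dom}\,t_i\in q$). The guess survives once more.

## Trees over a stationary set, and what they cannot do

The tree must now satisfy two demands: $T^m$ is Baire for $m<\nu$, and $\mathbb P_\nu(T)$ has a dense set made of countably many antichains. We recall what is used: a club of $\omega_1$ is a closed unbounded subset; a stationary set is one meeting every club; $\omega_1$ splits into two disjoint stationary sets. For a countable $N\prec H(\chi)$ ($\chi$ large regular), $N\cap\omega_1$ is a countable ordinal, and every countable element of $N$ is a subset of $N$. Building a continuous increasing chain of such $N$'s of length $\omega_1$, each an element of the next, the ordinals $N\cap\omega_1$ form a club. So for stationary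 $A\subset\omega_1$ we may find $N$ containing given parameters with $N\cap\omega_1\in A$.

The sensible first attempt is the following tree. Let $A\subset\omega_1$ with $A$ and $\omega_1\setminus A$ stationary. Let $T_A$ be the set of strictly increasing $s:\alpha\to\omega_1$, $\alpha<\omega_1$, such that $\sup s[\beta]\in A$ for every limit $\beta$ with $0<\beta\le\alpha$.

**Proposition 5.** $T_A$ is a good tree, and $T_A^m$ is Baire for every finite $m\ge1$.

*Proof.* It is closed under initial segments, and $s^\frown\zeta\in T_A$ whenever $\zeta<\omega_1$ exceeds all values of $s$, since no new limit occurs. An uncountable chain would give $b:\omega_1\to\omega_1$ with all $b|\alpha\in T_A$. For nonzero limit $\beta$ put $\eta_\beta=\sup b[\beta]\in A$. Since $\eta_\beta\le b(\beta)<b(\beta+1)\le\eta_{\beta+\omega}$, the sequence is strictly increasing, and it is continuous. So $\{\eta_\beta\}$ is a club contained in $A$, contradicting that $\omega_1\setminus A$ is stationary.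

Let $D_k\subset T_A^m$ be dense open and $t^*\in T_A^m$. Take a countable $N\prec H(\chi)$ containing $A,T_A,m,\langle D_k\rangle,t^*$ with $\varepsilon=N\cap\omega_1\in A$, and $e_k<\varepsilon$ cofinal in $\varepsilon$. By elementarity choose $t^*\le u^0\le u^1\le\cdots$ with $u^k\in N\cap D_k$, domains strictly increasing in every coordinate, and a value above $e_k$ in each $u_i^k$. Put $s_i=\bigcup_ku^k_i$. All values of $s_i$ are in $N\cap\omega_1=\varepsilon$, and they are cofinal in $\varepsilon$. So $\sup\mathrm{ran}\,s_i=\varepsilon\in A$, $s_i\in T_A$, and $(s_i)_{i<m}\in\bigcap_kD_k$. $\blacksquare$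

So $X_{T_A}$ is a Corson compactum none of whose finite powers has a dense metrizable subspace, by Lemma 4(1). This is half of what we want, and it is too good: one model $N$ serves all coordinates at once, because the admission condition at limit length reads only $\sup\mathrm{ran}\,s$. Nothing distinguishes one coordinate from ten.

Two different trees can conflict. Let $A\cap B=\emptyset$, both stationary, and force with $T_A\times T_B$. The generic branches $b_A,b_B$ have unbounded range in $\omega_1^V$. If $\omega_1^V$ stayed uncountable, both would have domain $\omega_1^V=\omega_1$, and as in Proposition 5 we would get clubs $\{\sup b_A[\beta]\}\subset A$ and $\{\sup b_B[\beta]\}\subset B$. Two clubs meet, but $A\cap B=\emptyset$. So $\omega_1^V$ is collapsed. This does not help directly with powers of one space: the square of the disjoint sum $X_{T_A}\sqcup X_{T_B}$ contains $X_{T_A}\times X_{T_A}$ as a clopen piece, and there Proposition 5 applies again. We need one tree whose branches conflict with one another, and only when there are $\nu$ of them.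

A counting rule brings this about: attach to every countable set $x$ a set $F(x)$ of fewer than $\nu$ functions onto $x$, and admit a function of limit length only if it lies in $F$ of its range. If $\nu$ different generic branches of length $\omega_1$ enumerated the same set, then their ranges would coincide at a common countable stage, and $\nu$ different functions would have to be in one $F(x)$. The price is that the proof of Proposition 5 breaks. There, the $m$-tuple $(s_i)$ built from $N$ was accepted whatever it was. Now it must be one of the few tuples that were written into $F$ in advance: $F$ must guess. On $\omega_1$ this is what $\Diamond$ would provide. In ZFC we use a larger cardinal, $\theta=\mathfrak c^+$: a pattern of an $m$-tuple of functions onto a countable set is one of at most $\mathfrak c$ codes $r$, there is room for one stationary set $E_r\subset\theta$ per code, and the ordinal $\sup x<\theta$ tells $F$ which code to use.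

## A tree with fewer than $\nu$ admissible functions on each range

Fix $2\le\nu\le\omega$. Let $\theta=\mathfrak c^+$. Then $\theta$ is regular, $\theta>\omega_1$, $|\rho|^{\aleph_0}\le\mathfrak c$ for every $\rho<\theta$, and $\theta^{\aleph_0}=\theta$ (a function from $\omega$ to $\theta$ is bounded, so there are at most $\theta\cdot\mathfrak c=\theta$ of them). Fix $A\subset\omega_1$ with $A$ and $\omega_1\setminus A$ stationary.

**Definition (codes).** $R$ is the set of all $r=(m,\gamma,\varepsilon,c_0,\dots,c_{m-1})$ where $m$ is finite, $1\le m<\nu$, $\gamma<\omega_1$, $\varepsilon\in A$, $\varepsilon\le\gamma$, and each $c_i:\beta_i\to\gamma$ is a surjection from a nonzero countable limit ordinal $\beta_i$.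

There are at most $\mathfrak c<\theta$ codes. By Solovay's theorem (a stationary subset of a regular uncountable $\theta$ splits into $\theta$ disjoint stationary sets), fix pairwise disjoint stationary sets $E_r\subset\{\delta<\theta:\mathrm{cf}\,\delta=\omega\}$, $r\in R$.

**Definition (the function $F$).** Let $x\subset\theta$ be countable. If $\sup x\in E_r$ for some (necessarily unique) $r=(m,\gamma,\varepsilon,\vec c)\in R$, and $\mathrm{otp}(x)=\gamma$ and $x\cap\omega_1=\varepsilon$, let $\pi_x:\gamma\to x$ be the increasing bijection and
$$F(x)=\{\pi_x\circ c_i:i<m\}.$$
Otherwise $F(x)=\emptyset$.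

So $F(x)$ is finite, $|F(x)|<\nu$, and its members are functions onto $x$ of nonzero countable limit length. If $F(x)\ne\emptyset$, then $x\cap\omega_1$ is an ordinal in $A$. For example, suppose $\omega\in A$, and let $r=(1,\omega+\omega,\omega,c)$ with $c:\omega\to\omega+\omega$, $c(2k)=k$, $c(2k+1)=\omega+k$. If $x=\omega\cup\{y_0<y_1<\cdots\}$ with $y_0\ge\omega_1$ and $\sup_ky_k\in E_r$, then $F(x)=\{s\}$ with $s(2k)=k$ and $s(2k+1)=y_k$.

**Definition (the tree $T$).** $T$ is the set of all $s:\alpha\to\theta$, $\alpha<\omega_1$, such that

* (T1) for each limit $\beta$ with $0<\beta\le\alpha$: $s|\beta\in F(s[\beta])$;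
* (T2) for each limit $\beta$ with $0<\beta<\alpha$: $s[\beta]\cap\omega_1\le s(\beta)<\omega_1$.

Condition (T1) is the counting rule; by it, $s[\beta]\cap\omega_1$ in (T2) is an ordinal in $A$. Condition (T2) makes these ordinals grow, which excludes uncountable chains as in Proposition 5. In the example, $s\in T$, and its immediate successors are $s^\frown\zeta$ with $\omega\le\zeta<\omega_1$.

**Proposition 6.** $T$ is a good tree, and $|T|\le\theta$. Moreover, for all $s\in T$ and $\zeta<\theta$ there is $s'>s$ in $T$ with $\zeta\in\mathrm{ran}(s')$.

*Proof.* Closure under initial segments is clear from the definition, and $\emptyset\in T$. There are at most $\theta^{\aleph_0}=\theta$ functions from countable ordinals to $\theta$.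

*Successors.* Let $s\in T$, $\alpha=\mathrm{dom}\,s$. Since $\alpha+1$ is not a limit, $s^\frown\zeta$ has no new instance of (T1), and its only possible new instance of (T2) is $\beta=\alpha$. So if $\alpha$ is $0$ or a successor, $s^\frown\zeta\in T$ for all $\zeta<\theta$. If $\alpha$ is a nonzero limit, $s^\frown\zeta\in T$ for all $\zeta$ with $\mathrm{ran}(s)\cap\omega_1\le\zeta<\omega_1$. In both cases there are infinitely many immediate successors. To put a given $\zeta$ into the range, first extend $s$ by one value to successor length, then append $\zeta$.

*Chains.* Elements of a chain have different domains, so an uncountable chain gives $b:\omega_1\to\theta$ with all $b|\alpha\in T$. For nonzero limit $\beta$ put $\eta_\beta=b[\beta]\cap\omega_1$. By (T1), $\eta_\beta\in A$. By (T2), $\eta_\beta\le b(\beta)<\omega_1$, and $b(\beta)\in b[\beta+\omega]\cap\omega_1=\eta_{\beta+\omega}$. Hence $\eta_\beta<\eta_{\beta+\omega}$, so the sequence is strictly increasing. If $\beta$ is a limit of limit ordinals, $\eta_\beta=\sup_{\beta'<\beta}\eta_{\beta'}$. So $\{\eta_\beta\}$ is a club contained in $A$, contradicting the stationarity of $\omega_1\setminus A$. $\blacksquare$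

## The powers $T^m$, $m<\nu$, are Baire: a game on patterns

Let us repeat the proof of Proposition 5 and see where it stops. Take $N$ with $\varepsilon=N\cap\omega_1\in A$ and an increasing sequence $u^k\in N\cap D_k$ such that every coordinate of the union $s$ enumerates $x=N\cap\theta$. Collapsing $x$ to its order type $\gamma$ turns $s$ into a code $r=(m,\gamma,\varepsilon,\vec c)$. For $s_i\in T$ it would suffice that $\sup x\in E_r$. But $r$ is known only after $N$ and the $u^k$ have been chosen, and by then $\sup x$ is fixed. There is no reason for it to be in $E_r$.

So we use $N$ only to discover a code $r$, and then realize the same code a second time, on another set $x'$ with $\sup x'\in E_r$. To have a second realization available we play a game: player I pushes the supremum upward, and player II builds the sequence $u^k$ according to the pattern $r$. If II can win, then a play in which I's moves run up to some $\delta\in E_r$ closed under II's strategy gives the desired tuple. The model $N$ is used to show that II can win for some $r$.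

**Proposition 7.** Let $m$ be finite, $1\le m<\nu$. Then $T^m$ is Baire.

*Proof.* Let $D_k\subset T^m$ be dense open and $t^*\in T^m$. Finite intersections of dense open sets are dense open, so we may assume $D_0\supseteq D_1\supseteq\cdots$. Let $R_m$ be the set of $r\in R$ with first entry $m$. For $r\in R_m$ and $i<m$ fix a nondecreasing sequence $\beta_i(k)<\beta_i$ ($k<\omega$) cofinal in $\beta_i$.

**Step 1: the game.** We define a game $\mathcal G_r$ in which II tries to realize the code $r$. In round $k$, player I plays $\alpha_k<\theta$, and then II plays $u^k\in T^m$ such that

1. $u^k\in D_k$, $t^*\le u^0$, and $u^{k-1}\le u^k$ if $k>0$;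
2. $\beta_i(k)\le\mathrm{dom}\,u_i^k<\beta_i$ for $i<m$;
3. $g_k:=\{(c_i(\xi),u_i^k(\xi)):i<m,\ \xi\in\mathrm{dom}\,u_i^k\}$ is a strictly increasing function from a subset of $\gamma$ into $\theta$, with $g_k(\zeta)=\zeta$ for $\zeta\in\mathrm{dom}\,g_k\cap\varepsilon$ and $g_k(\zeta)\ge\omega_1$ for $\zeta\in\mathrm{dom}\,g_k\setminus\varepsilon$;
4. some element of $\mathrm{ran}\,g_k$ is $>\alpha_k$.

II loses iff at some round she has no legal move. In rule 3, $g_k$ is a finite stage of the future increasing enumeration of the range. The game is closed for II, hence determined by the Gale–Stewart theorem.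

**Step 2: II has a winning strategy in $\mathcal G_r$ for some $r\in R_m$.** Suppose not. By determinacy, for every $r\in R_m$ player I has a winning strategy $\sigma_r$, a function of II's previous moves. Since we do not know yet which $r$ will matter, we bound all the $\sigma_r$ at once. For $\rho<\theta$, the number of functions from countable ordinals to $\rho$ is at most $\aleph_1\cdot\mathfrak c=\mathfrak c$, so there are at most $\mathfrak c$ finite sequences of elements of $T^m$ with all ranges included in $\rho$. Also $|R_m|\le\mathfrak c$. Let $h(\rho)$ be the supremum of all answers of all $\sigma_r$, $r\in R_m$, to legal sequences of this kind. As $\theta$ is regular and $>\mathfrak c$, $h(\rho)<\theta$. So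
$$C=\{\delta<\theta:\delta\text{ limit},\ h(\rho)<\delta\text{ for all }\rho<\delta\}$$
is a club of $\theta$.

Take a countable $N\prec H(\chi)$ with $\theta,T,m,\langle D_k\rangle,t^*,C\in N$ and $\varepsilon:=N\cap\omega_1\in A$. Let $x=N\cap\theta=\{x_k:k<\omega\}$ and $\delta=\sup x<\theta$. By elementarity $x$ has no maximum, and for each $\rho\in x$ there is an element of $C\cap N$ above $\rho$. So $\delta$ is a limit of elements of $C$, and $\delta\in C$.

By elementarity choose $u^k\in N\cap D_k$ with $t^*\le u^0\le u^1\le\cdots$, with $\mathrm{dom}\,u_i^k$ strictly increasing in $k$, and with $x_k\in\mathrm{ran}\,u_i^k$ for all $i<m$: given $u^{k-1}$ (or $t^*$), extend every coordinate properly so that its range contains $x_k$, by Proposition 6, and then extend the result into $D_k$. Put $s_i=\bigcup_ku_i^k:\beta_i\to\theta$. Then $\beta_i$ is a nonzero countable limit ordinal. We have $\mathrm{ran}\,s_i=x$: every $x_k$ was put into the range, and since $u_i^k\in N$ is countable, $\mathrm{ran}\,u_i^k\subset N\cap\theta$. (We do not claim $s_i\in T$.)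

Let $\gamma=\mathrm{otp}(x)$, let $\pi:\gamma\to x$ be the increasing bijection, and $c_i=\pi^{-1}\circ s_i:\beta_i\to\gamma$, a surjection. Since $x\cap\omega_1=\varepsilon$, the ordinal $\varepsilon$ is an initial segment of $x$; so $\varepsilon\le\gamma$, $\pi|\varepsilon$ is the identity, and $\pi(\zeta)\ge\omega_1$ for $\varepsilon\le\zeta<\gamma$. Hence $r:=(m,\gamma,\varepsilon,\vec c)\in R_m$. Let $\beta_i(k)$ be the sequences fixed for this $r$.

We let II play against $\sigma_r$ in $\mathcal G_r$ with moves $u^{j_0},u^{j_1},\dots$, where $j_0<j_1<\cdots$. Before round $k$, all previous moves are countable elements of $N$, so their ranges are included in some $\rho\in N\cap\theta$, and $\rho<\delta$. Hence $\alpha_k\le h(\rho)<\delta$, because $\delta\in C$. As $x$ is cofinal in $\delta$ without maximum, some $x_l>\alpha_k$. II picks $j_k\ge k$, larger than $j_{k-1}$ if $k>0$, with $j_k\ge l$ and $\mathrm{dom}\,u_i^{j_k}\ge\beta_i(k)$ for $i<m$. The move $u^{j_k}$ is legal: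

* rule 1, because $u^{j_k}\in D_{j_k}\subset D_k$ and the $u^j$ increase from above $t^*$;
* rule 2, because the domains increase strictly to $\beta_i$;
* rule 3, because the pairs are $(\pi^{-1}(s_i(\xi)),s_i(\xi))$, so the function in question is a restriction of $\pi$;
* rule 4, because $x_l\in\mathrm{ran}\,u_i^{l}\subset\mathrm{ran}\,u_i^{j_k}$ and $x_l>\alpha_k$.

So II survives all rounds against the winning strategy $\sigma_r$, a contradiction.

**Step 3: realizing $r$ with supremum in $E_r$.** Let $r=(m,\gamma,\varepsilon,\vec c)$ be as in Step 2, and let $\tau$ be a winning strategy of II, a function of I's moves. For $\rho<\theta$ there are fewer than $\theta$ finite sequences of ordinals $<\rho$, and each answer of $\tau$ has countable ranges, bounded in $\theta$. So there is a club $C'\subset\theta$ of limit ordinals $\delta$ such that, whenever $\alpha_0,\dots,\alpha_k<\delta$, the answer of $\tau$ has all ranges bounded below $\delta$. Since $E_r$ is stationary, pick $\delta\in E_r\cap C'$. As $\mathrm{cf}\,\delta=\omega$, pick $\alpha_k<\delta$ ($k<\omega$) cofinal in $\delta$, and let I play them. Let $u^k$ be $\tau$'s answers, $s_i=\bigcup_ku_i^k$, and $g=\bigcup_kg_k$.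

By rule 2, $\mathrm{dom}\,s_i=\beta_i$. The functions $g_k$ increase with $k$, so $g$ is a strictly increasing function, and $s_i=g\circ c_i$. As $c_0$ is onto $\gamma$, $\mathrm{dom}\,g=\gamma$. Let $x=\mathrm{ran}\,g$. As $c_i$ is onto, $\mathrm{ran}\,s_i=x$ for every $i<m$. Since $g:\gamma\to x$ is an increasing bijection, $\mathrm{otp}(x)=\gamma$ and $g=\pi_x$. By rule 3 and $\varepsilon\le\gamma$, $x\cap\omega_1=\varepsilon$. By rule 4, $\sup x\ge\delta$, and by the choice of $C'$, $x\subset\delta$; so $\sup x=\delta\in E_r$. By the definition of $F$,
$$F(x)=\{\pi_x\circ c_i:i<m\}=\{s_i:i<m\}.$$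

**Step 4: $s=(s_i)_{i<m}$ is in $T^m$.** Every proper initial segment of $s_i$ is an initial segment of some $u_i^k\in T$, so it is in $T$. This gives (T2) for $s_i$ and (T1) at all limits below $\beta_i$. At $\beta_i$, (T1) holds because $s_i\in F(x)=F(s_i[\beta_i])$. So $s\in T^m$. Finally $s\ge u^0\ge t^*$, and $s\ge u^k\in D_k$ with $D_k$ open, so $s\in\bigcap_kD_k$. $\blacksquare$

## The $\nu$-th power collapses $\omega_1$

Write $\mathbb P=\mathbb P_\nu(T)$. As a forcing notion, longer means stronger. We use forcing only to find antichains: if the generic filter is forced to be countable, an enumeration of it gives countably many antichains with dense union.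

**Proposition 8.** $\mathbb P$ has a dense subset that is a union of countably many antichains.

*Proof.* Let $G$ be $\mathbb P$-generic over $V$, and for $i<\nu$ let $b_i$ be the union of the $i$-th coordinates of members of $G$. It is a function from an ordinal $\le\omega_1^V$ into $\theta$.

**Step 1: two density facts.** For every $\zeta<\theta$ and $i<\nu$, the set of $t\in\mathbb P$ with $\zeta\in\mathrm{ran}\,t_i$ is dense by Proposition 6. So $\mathrm{ran}\,b_i=\theta$. For $i\ne j$, the set of $t$ with $t_i,t_j$ incomparable is dense: if $t_i,t_j$ are comparable, replace them by two different immediate successors of the longer one. So $b_i$ and $b_j$ have incomparable initial segments in $T$; in particular $b_i|\beta\ne b_j|\beta$ as soon as $\beta$ is large enough to include these segments.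

**Step 2: $\omega_1^V$ is countable in $V[G]$.** This is where $|F(x)|<\nu$ is used. Suppose $\omega_1^V$ is uncountable in $V[G]$. Then $\omega_1^V=\omega_1^{V[G]}=:\omega_1$. Since $\mathrm{ran}\,b_i=\theta\supset\omega_1$ is uncountable, $\mathrm{dom}\,b_i=\omega_1$ for all $i<\nu$. In $V[G]$, $\omega_1$ is regular and there are countably many pairs $i,j<\nu$, so some $\beta_0<\omega_1$ has all $b_i|\beta_0$, $i<\nu$, pairwise distinct. Given $\beta_n<\omega_1$, the countable set $\bigcup_{i<\nu}b_i[\beta_n]$ is contained in $\theta=\mathrm{ran}\,b_j$ for every $j<\nu$, so there is $\beta_{n+1}$ with $\beta_n<\beta_{n+1}<\omega_1$ and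
$$b_i[\beta_n]\subset b_j[\beta_{n+1}]\qquad(i,j<\nu).$$
Let $\beta=\sup_n\beta_n<\omega_1$, a limit ordinal. Then $b_i[\beta]=b_j[\beta]$ for all $i,j<\nu$; call this set $x$.

As $\mathrm{dom}\,b_i=\omega_1>\beta$, each $b_i|\beta$ is an initial segment of the $i$-th coordinate of a member of $G$, so $b_i|\beta\in T$ (and hence $x\in V$). By (T1), $b_i|\beta\in F(x)$. The functions $b_i|\beta$, $i<\nu$, are pairwise distinct, so $|F(x)|\ge\nu$. But $F(x)$ is a finite set in $V$ with fewer than $\nu$ elements, a contradiction.

**Step 3: $G$ is countable in $V[G]$.** By Step 2, $\mathrm{dom}\,b_0\le\omega_1^V$ is countable in $V[G]$, so $\theta=\mathrm{ran}\,b_0$ is countable there. In $V$, $|\mathbb P|\le\theta$, because elements of $\mathbb P$ have finite support and $|T|\le\theta$. So $\mathbb P$ and $G$ are countable in $V[G]$. As $G$ was arbitrary, there is a name $\langle\dot g_k:k<\omega\rangle$ forced to enumerate the generic filter $\dot G$.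

**Step 4: the antichains.** We read them off from the enumeration. For $k<\omega$ let $\Delta_k$ be the set of $p\in\mathbb P$ for which there is $q=q_k(p)\in\mathbb P$ such that $p\Vdash\dot g_k=\check q$ and $p$ extends $q$. It is dense: given $p_0$, find $p$ extending $p_0$ and $q$ with $p\Vdash\dot g_k=\check q$. Then $p\Vdash\check q\in\dot G$, so $p$ and $q$ are compatible, and a common extension of them is in $\Delta_k$. Let $A_k\subset\Delta_k$ be an antichain that is maximal among antichains contained in $\Delta_k$. As $\Delta_k$ is dense, $A_k$ is a maximal antichain of $\mathbb P$.

The union $\bigcup_kA_k$ is dense. Indeed, let $q\in\mathbb P$. As $q\Vdash\check q\in\dot G$, there are $r$ extending $q$ and $k<\omega$ with $r\Vdash\dot g_k=\check q$. Some $p\in A_k$ is compatible with $r$. A common extension forces both $\dot g_k=\check q$ and $\dot g_k=\check q_k(p)$, where $\check q_k(p)$ is the canonical name of $q_k(p)$. So $q_k(p)=q$, and therefore $p$ extends $q$. $\blacksquare$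

**Proof of Theorem A.** Let $X=X_T$ for the tree $T$ above. By Proposition 6 and Lemma 3(1), $X$ is a Corson compactum of weight at most $|T|\le\theta=(2^{\aleph_0})^+$. Part 1 follows from Proposition 7 and Lemma 4(1), part 2 from Proposition 8 and Lemma 4(2). $\blacksquare$

With $\nu=n+1$: $X^n$ has no dense metrizable subspace, not even locally, and $X^{n+1}$ has one. So the answer to the problem is yes, in ZFC, for every positive integer $n$.

## All thresholds from $1$ to $\omega$

Once a finite power has a dense metrizable subspace, do the later powers have one? From $m$ to $2m$ this is clear. From $m$ to $m+1$ with $m\ge2$ it needs an argument, because $X$ itself may have no dense metrizable subspace to multiply with. Lemmas 1 and 2 give it.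

**Theorem B.** (a) Let $X$ be any compact space. If $X^m$ ($1\le m<\omega$) has a dense metrizable subspace, then so does $X^M$ for every $m\le M\le\omega$. Thus the set of exponents $M\in\{1,2,\dots,\omega\}$ for which $X^M$ has a dense metrizable subspace is empty or of the form $[\mu,\omega]$ with $1\le\mu\le\omega$.

(b) (ZFC) Every threshold $\mu\in\{1,2,3,\dots\}\cup\{\omega\}$ is attained by a Corson compactum. For $\mu\ge2$ it can be chosen so that no nonempty open subset of $X^m$, $1\le m<\mu$, has a dense metrizable subspace. In particular (threshold $\omega$) there is in ZFC a Corson compactum $X$ such that no finite power of $X$ has a dense metrizable subspace but $X^\omega$ has one.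

*Proof.* (a) Let $D$ be dense and metrizable in $X^m$. For $M=\omega$, $D^\omega$ is dense and metrizable in $(X^m)^\omega\cong X^\omega$. For finite $M$ it suffices, by induction, to treat $M=m+1$. If $m=1$, then $D\times D$ works. Let $m\ge2$. We verify the hypotheses of Lemma 2 for $X^{m+1}$.

**Step 1: a dense set of $G_\delta$-points.** By Lemma 1, points of $D$ have countable character in $X^m$. The projections $X^m\to X$ are open and continuous, so they map a countable neighborhood base at a point of $D$ to a neighborhood base at its image. Hence the coordinates of points of $D$ have countable character in $X$, and they are dense in $X$ because $D$ is dense. So $X^{m+1}$ has a dense set of points all of whose coordinates have countable character; these are $G_\delta$-points.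

**Step 2: a σ-disjoint π-base.** By Lemma 1, $X^m$ has a σ-disjoint π-base $\bigcup_k\mathcal P_k$. Let $\pi_I,\pi_J:X^{m+1}\to X^m$ be the projections onto the coordinates $I=\{0,\dots,m-1\}$ and $J=\{1,\dots,m\}$. For $k,l<\omega$ consider the family of nonempty sets $\pi_I^{-1}(Q)\cap\pi_J^{-1}(Q')$ with $Q\in\mathcal P_k$, $Q'\in\mathcal P_l$. It is disjoint: for different pairs, the $Q$'s or the $Q'$'s are disjoint, and so are their preimages. There are countably many such families.

We show that their union is a π-base. Let $U_0\times\cdots\times U_m$ be a nonempty open box. Pick $Q\subset U_0\times\cdots\times U_{m-1}$ in the π-base of $X^m$. Let $Q_1\subset X^{m-1}$ be the projection of $Q$ to the coordinates $1,\dots,m-1$; it is open and nonempty. Pick $Q'\subset Q_1\times U_m$ in the π-base, where $X^m$ is now indexed by $J$. The set $\pi_I^{-1}(Q)\cap\pi_J^{-1}(Q')$ is nonempty: for $(y_1,\dots,y_m)\in Q'$ we have $(y_1,\dots,y_{m-1})\in Q_1$, so there is $y_0$ with $(y_0,\dots,y_{m-1})\in Q$. It is contained in the box: the first $m$ coordinates of its points are controlled by $Q$, and the last by $Q'\subset Q_1\times U_m$.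

Lemma 2 gives a dense metrizable subspace of $X^{m+1}$. The statement on the set of exponents follows: if the set is nonempty, let $\mu$ be its least element; it contains all $M\geq\mu$.

(b) For $\mu=1$ take a one-point space. For $2\le\mu\le\omega$ take the space of Theorem A for $\nu=\mu$. Its exponent $\mu$ works, no smaller one works even on a nonempty open set, and by (a) all larger ones work. $\blacksquare$
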